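\title{Elliptic function fields in the division ring of generic matrices}

\begin{abstract}
Let $D$ be the division ring of fractions of the algebra generated by $m\ge2$ generic $s\times s$ matrices, $s\ge2$, over an arbitrary field $k$. We show that a subfield of $D$ of transcendence degree one over $k$ need not be rational: a noncommutative chord construction embeds the function field of every Weierstrass cubic in $D$ by explicit formulas. In the other direction, every such subfield $K$ is finitely generated, has constant field $k$ and a place of degree one, and has degree at most $s$ over some $k(\varphi)$. Consequently the subfields of genus zero are rational, and a function field of genus one embeds in $D$ exactly when it has a place of degree one.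
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be a field and let $s\ge2$ and $m\ge2$ be integers. For $l=1,\dots,m$ let $G_l=(\xi^{(l)}_{ij})_{1\le i,j\le s}$ be a matrix whose entries are independent commuting indeterminates over $k$, and let $F=k(\xi^{(l)}_{ij})$. The \emph{algebra of generic matrices} $k\{G\}$ of order $s$ is the $k$-subalgebra of $M_s(k[\xi^{(l)}_{ij}])$ generated by $G_1,\dots,G_m$. It is a noncommutative domain, and its classical ring of fractions $D$ is a division ring. We write $Z$ for the center of $D$. A \emph{subfield} of $D$ is a commutative subfield containing $k$, and all isomorphisms and embeddings of fields are over $k$. No assumption is made on $k$. The following question is posed in \cite{BRZ}.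

\begin{quote}
Let $K$ be a subfield of $D$ of transcendence degree one over $k$. Is $K$ isomorphic to a rational function field $k(t)$?
\end{quote}

Since the entries can be specialized freely, a noncommutative polynomial vanishes at $G_1,\dots,G_m$ exactly when it vanishes on all $s\times s$ matrices over commutative $k$-algebras. Thus $D$ is the analogue, for matrix variables, of a field of rational functions, and for $s=1$ the same definition gives $D=F=k(\xi^{(1)},\dots,\xi^{(m)})$. For $s=1$ the answer is yes: this is L\"uroth's theorem when $m=1$, and Remark~\ref{rem:central} covers all $m$. The same remark shows that for $s\ge2$ the answer is yes when $K\subset Z$. One would therefore guess that it is always yes.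

There is also a reason for doubt. An embedding of $K$ in $F$ is a point of a curve that depends rationally on the parameters $\xi$. An embedding in $M_s(F)$ is a family of commuting matrices; their joint eigenvalues are several points of the curve, and only the unordered collection depends rationally on $\xi$. On a curve $y^2=f(x)$ such collections exist: if $\xi$ is one of the indeterminates, the matrices
\begin{equation}\label{eq:companion}
\begin{pmatrix}\xi&0\\0&\xi\end{pmatrix},\qquad \begin{pmatrix}0&f(\xi)\\1&0\end{pmatrix}
\end{equation}
commute and satisfy the equation, so $M_2(F)$ contains $k(x,\sqrt{f(x)})$ for every nonsquare $f\in k[x]$. The difficulty is that $D$ is a division subring of $M_s(F)$, and matrices written down entry by entry have no reason to lie in it. The first theorem overcomes this for cubic curves. We write $[a,b]=ab-ba$.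

\begin{theorem}\label{thm:main}
For every field $k$, all $s\ge2$ and all $m\ge2$, the division ring $D$ contains a subfield $K$ of transcendence degree one over $k$ with $K\not\cong k(t)$. More precisely, let
\begin{equation}\label{eq:W}\tag{W}
y^2+g(x)y=f(x),\qquad g=a_1x+a_3,\quad f=x^3+a_2x^2+a_4x+a_6,\quad a_i\in k,
\end{equation}
be any Weierstrass equation, and let $R$ be the domain $k[x,y]/(y^2+gy-f)$. Put $\nu=G_1$, $\eta=G_2$ and
\begin{equation}\label{eq:XY}
\begin{gathered}
\delta=\eta\nu-\nu\eta,\qquad \nu'=\delta\nu\delta^{-1},\qquad \mu=\bigl(\eta^2+g(\nu)\eta-f(\nu)\bigr)\delta^{-1},\\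
X=\mu^2+a_1\mu-a_2-\nu-\nu',\qquad Y=\mu(X-\nu)-\eta-g(\nu)+[\mu,\nu+\nu'].
\end{gathered}
\end{equation}
Then $XY=YX$, $Y^2+g(X)Y=f(X)$, the element $X$ is transcendental over $k$, and $k(X,Y)\cong\operatorname{Frac}(R)$. If \eqref{eq:W} is smooth, this field has genus one, so it is not rational.
\end{theorem}

Up to the commutator term, \eqref{eq:XY} is the formula for the third intersection of a cubic with a line of slope $\mu$ whose other two intersections have abscissas $\nu$ and $\nu'$. The second theorem restricts the fields that occur, and settles genus zero and one.

\begin{theorem}\label{thm:restr}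
Let $s,m\ge2$, and let $K$ be a subfield of $D$ of transcendence degree one over $k$.
\begin{enumerate}
\item[(1)] $K/k$ is finitely generated, $k$ is algebraically closed in $K$, and $K/k$ has a place of degree one, that is, with residue field $k$.
\item[(2)] There is $\varphi\in K\setminus k$ with $[K:k(\varphi)]\le s$.
\item[(3)] If $K$ has genus zero, then $K\cong k(t)$.
\item[(4)] Conversely, every function field over $k$ of genus one with a place of degree one embeds in $D$. Hence a function field of genus one embeds in $D$ if and only if it has a place of degree one; the condition does not depend on $s,m\ge2$.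
\end{enumerate}
\end{theorem}

For $s=2$ the bound in (2) is attained by the fields in (4), because $[K:k(\varphi)]=1$ would make $K$ rational. We do not decide which fields of genus at least two satisfying (1) and (2) embed in $D$.

\section{Background}\label{sec:background}

\subsection*{The ring $D$}
We use the following theorem (Posner, Amitsur; see \cite{Rowen}): $D$ is the localization of $k\{G\}$ at its nonzero central elements, and $[D:Z]=s^2$. We identify $F$ with the scalar matrices in $M_s(F)$.

\begin{lemma}\label{lem:D}
\begin{enumerate}
\item[(a)] $D\subset M_s(F)$, $Z\subset F$, and nonzero elements of $D$ are invertible matrices.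
\item[(b)] $G_1G_2\ne G_2G_1$.
\item[(c)] Every subfield of $D$ containing $Z$ has degree at most $s$ over $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Consider the $s^2$ products $G_2^iG_1G_2^j$ with $0\le i,j<s$, and the determinant of their coordinates in the basis of matrix units $E_{pq}$. Specialize $G_1$ to $E_{11}$ and $G_2$ to the permutation matrix $e_p\mapsto e_{p+1}$, with indices modulo $s$. The products become the matrix units $E_{1+i,\,1-j}$, each occurring once, so the determinant is a nonzero polynomial and the products form an $F$-basis of $M_s(F)$. This gives (b), as $M_s(F)$ is not commutative for $s\ge2$. It also shows that a matrix commuting with $G_1$ and $G_2$ is scalar. So the nonzero central elements of $k\{G\}$ are invertible in $M_s(F)$, whence $D\subset M_s(F)$, and the rest of (a) follows. For (c), let $L\supset Z$ be a subfield with centralizer $L'$ in $D$. The double centralizer theorem gives $[L:Z][L':Z]=s^2$, and $L\subset L'$.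
\end{proof}

\subsection*{Function fields}
A \emph{function field} $K/k$ is a finitely generated extension of transcendence degree one. A \emph{place} $p$ is a discrete valuation ring $\mathcal O_p\supset k$ with fraction field $K$; every nontrivial discrete valuation of $K$ that is trivial on $k$ defines one. We write $v_p$ for the normalized valuation and $\kappa(p)$ for the residue field; the \emph{degree} $\deg p=[\kappa(p):k]$ is finite. For $\varphi\in K^\times$,
\begin{equation}\label{eq:product}
\sum_p v_p(\varphi)\deg p=0,\qquad \sum_p\max(0,-v_p(\varphi))\deg p=[K:k(\varphi)],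
\end{equation}
the second formula for $\varphi$ transcendental over $k$. The \emph{constant field} is the algebraic closure of $k$ in $K$. It embeds in every residue field, so it equals $k$ if there is a place of degree one; the formulas \eqref{eq:product} hold whatever it is. Suppose that it is $k$. For a place $O$ of degree one let $\mathcal L(nO)$ be the $k$-space of elements with a pole of order at most $n$ at $O$ and no other pole. The \emph{genus} is an integer $\gamma\ge0$ that depends only on $K/k$ up to isomorphism, and the Riemann--Roch theorem gives
\begin{equation}\label{eq:RR}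
\dim_k\mathcal L(nO)=n+1-\gamma\qquad\text{for } n>2\gamma-2 .
\end{equation}
The field $k(t)$ has genus zero, and the function field of a smooth plane cubic has genus one. We call \eqref{eq:W} \emph{smooth} if $y^2+gy-f$ and its two partial derivatives have no common zero over an algebraic closure of $k$; the point at infinity of the projective cubic is always nonsingular.

\subsection*{The ring $R$}
Division by the monic polynomial $y^2+gy-f$ in $y$ gives $R=k[x]\oplus k[x]y$.

\begin{lemma}\label{lem:R}
The ring $R$ is a domain. Let $S$ be a division ring with $k$ in its center, and let $X,Y\in S$ commute and satisfy \eqref{eq:W}. If $X$ is transcendental over $k$, then $k(X,Y)\cong\operatorname{Frac}(R)$.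
\end{lemma}

\begin{proof}
For $p,q\in k[x]$, not both zero, we have $(p+qy)(p-qg-qy)=p^2-pqg-q^2f$ in $R$. This polynomial is nonzero. If $q=0$ or $\deg p\ge\deg q+2$, the term $p^2$ has strictly the largest degree; otherwise $p^2$ and $pqg$ have degree at most $2\deg q+2$, while $q^2f$ has degree $2\deg q+3$. So every nonzero element of $R$ divides a nonzero element of $k[x]$. As $R$ is free over $k[x]$, it is a domain. Moreover the homomorphism $R\to S$, $x\mapsto X$, $y\mapsto Y$, is injective, since it is injective on $k[x]$; it extends to $\operatorname{Frac}(R)$ because $S$ is a division ring.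
\end{proof}

\section{The chord construction for $2\times2$ matrices}\label{sec:two}

Let $s=2$ and consider $y^2=f(x)=x^3+a_4x+a_6$. A $2\times2$ matrix $M$ of trace zero satisfies $M^2=-\det M$, a scalar. So we look for a scalar $X$ and a matrix $Y$ of trace zero with $-\det Y=f(X)$. This is one cubic equation in $X$ and the three free entries of $Y$. For a prescribed $X\in Z$ there is no reason why $D$ should contain a solution $Y$. But a line through two solutions of a cubic equation meets it in a third, and if the first two are chosen symmetrically, the third may be defined over a smaller domain. We take two solutions whose abscissas are the eigenvalues of $\nu=G_1$, and use $\eta=G_2$ to fix the ordinates.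

The eigenvalues $\lambda_1,\lambda_2$ of $\nu$ are distinct, as the specialization to $E_{11}$ shows. After a simultaneous conjugation over an algebraic closure of $F$,
\[
\nu=\begin{pmatrix}\lambda_1&0\\0&\lambda_2\end{pmatrix},\qquad \eta=\begin{pmatrix}a&b\\c&d\end{pmatrix},\qquad \delta=(\lambda_1-\lambda_2)\begin{pmatrix}0&-b\\c&0\end{pmatrix},
\]
and $bc\ne0$ because $\delta$ is invertible by Lemma~\ref{lem:D}. Let $M_i$ be the matrix of trace zero that has the same $i$th column as $-\eta$ and satisfies $M_i^2=f(\lambda_i)$:
\[
M_1=-\begin{pmatrix}a&(f(\lambda_1)-a^2)/c\\c&-a\end{pmatrix},\qquad M_2=-\begin{pmatrix}-d&b\\(f(\lambda_2)-d^2)/b&d\end{pmatrix}.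
\]
Let $\ell(x)=\mu x+\beta$ be the line with matrix coefficients such that $\ell(\lambda_i)=M_i$, so $\mu=(M_1-M_2)/(\lambda_1-\lambda_2)$ and $\beta=M_1-\lambda_1\mu$. Both coefficients have trace zero. Therefore $f(x)-\ell(x)^2$ is a monic cubic with scalar coefficients, and its $x^2$-coefficient is $-\mu^2$. Two of its roots are $\lambda_1,\lambda_2$, so the third is the scalar $X=\mu^2-\operatorname{tr}\nu$, and
\[
Y=\ell(X)\quad\text{satisfies}\quad Y^2=f(X).
\]

It remains to see that $X$ and $Y$ lie in $D$. Apply the conditions on $M_i$ to the eigenvector $e_i$. From $M_ie_i=-\eta e_i$ we get $(\mu\nu+\beta)e_i=-\eta e_i$. From $f(\lambda_i)e_i=M_i^2e_i=-(\lambda_i\mu+\beta)\eta e_i$ we get $f(\nu)e_i=-(\mu\eta\nu+\beta\eta)e_i$. Both hold for $i=1,2$, so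
\begin{equation}\label{eq:two}
\eta+\mu\nu+\beta=0,\qquad f(\nu)+\mu\eta\nu+\beta\eta=0 .
\end{equation}
The eigenvalues have disappeared. Substituting $\beta=-\mu\nu-\eta$ into the second equation gives $\mu\delta=\eta^2-f(\nu)$, so $\mu,\beta\in D$. Conjugation by the antidiagonal matrix $\delta$ exchanges the diagonal entries of $\nu$, so $\nu'=\operatorname{tr}\nu-\nu$ and $\operatorname{tr}\nu=\nu+\nu'\in D$. Hence $X=\mu^2-\operatorname{tr}\nu$ and $Y=\mu(X-\nu)-\eta$ lie in $D$, and these are the elements \eqref{eq:XY}; the commutator term vanishes because $\nu+\nu'$ is central.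

For larger $s$ the identity $M^2=-\det M$ is not available, and for odd $s$ the element $X$ cannot be central when \eqref{eq:W} is smooth (Remark~\ref{rem:central}). What survives is the pair of equations \eqref{eq:two}, which makes sense in any ring.

\section{Points of a Weierstrass cubic in a division ring}\label{sec:chord}

Throughout this section $S$ is a division ring with $k$ in its center, $S[x]$ is the polynomial ring in a central indeterminate, and modules are left modules. If $r\in S[x]$ is monic, every $h\in S[x]$ is uniquely $h=qr+\rho$ with $\deg\rho<\deg r$.

A polynomial over $S$ cannot be evaluated multiplicatively at a noncentral element, so ``the third root'' of a cubic has no immediate meaning, and commutativity of the two coordinates does not come for free. We handle both problems by replacing points with modules over the coordinate ring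
\[
A=R\otimes_kS=S[x]\oplus S[x]y ,
\]
in which $x$ and $y$ are central.

\begin{lemma}\label{lem:point}
Let $T$ be an $A$-module with $\dim_ST=1$, let $0\ne t\in T$, and write $xt=Xt$, $yt=Yt$ with $X,Y\in S$. Then $XY=YX$ and $Y^2+g(X)Y=f(X)$.
\end{lemma}

\begin{proof}
As $x,y$ are central, $xyt=xYt=YXt$ and $yxt=yXt=XYt$, so $XY=YX$. Likewise $x^{j+1}t=X^jxt=X^{j+1}t$ by induction, $y^2t=Y^2t$ and $g(x)yt=Yg(X)t$. Hence $0=(y^2+g(x)y-f(x))t=(Y^2+g(X)Y-f(X))t$.
\end{proof}

A module of dimension $n$ over $S$ plays the role of $n$ points of the curve. A line $y=\ell(x)$ cuts out the module $A/A(y-\ell)$, of dimension $3$. If it maps onto a module of dimension $2$, the kernel is the third point. A module of dimension $2$ is available without solving any equation in $S$: the vertical line $x=\nu$ cuts out $A/A(x-\nu)$. We choose $\ell$ so that the first module maps onto the second.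

\begin{proposition}\label{prop:chord}
Let $\nu,\eta\in S$ with $\delta=\eta\nu-\nu\eta\ne0$, and define $\nu',\mu,X,Y$ by \eqref{eq:XY}. Then $XY=YX$ and $Y^2+g(X)Y=f(X)$.
\end{proposition}

\begin{proof}
\emph{The module of a line.} Let $\ell=\mu x+\beta$, with $\beta\in S$ to be chosen, and put $h=f-g\ell-\ell^2\in S[x]$. This is a monic cubic with $x^2$-coefficient $a_2-a_1\mu-\mu^2$. Since $y^2=f-gy$ and $y$ is central,
\[
y(y-\ell)+(g+\ell)(y-\ell)=f-gy-\ell y+(g+\ell)y-(g+\ell)\ell=h .
\]
So $h\in A(y-\ell)$, and
\[
A(y-\ell)=S[x](y-\ell)+S[x]y(y-\ell)=S[x](y-\ell)+S[x]h .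
\]
Since $A=S[x]\oplus S[x](y-\ell)$, the inclusion $S[x]\subset A$ induces an isomorphism
\begin{equation}\label{eq:line}
S[x]/S[x]h\;\cong\;A/A(y-\ell),\qquad\text{under which}\qquad y\bar p=\overline{p\ell}\quad(p\in S[x]);
\end{equation}
the last formula holds because $yp-p\ell=p(y-\ell)$.

\emph{The vertical module.} We have $A(x-\nu)=S[x](x-\nu)\oplus S[x](x-\nu)y$, so $N=A/A(x-\nu)$ has $S$-basis $\bar1,\bar y$ with $x\bar1=\nu\bar1$ and $x\bar y=\nu\bar y$. An $A$-linear map $A/A(y-\ell)\to N$ is the choice of an element killed by $y-\ell$. Take $w=\bar y-\eta\bar1$. Then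
\[
xw=\nu\bar y-\eta\nu\bar1,\qquad yw=f(\nu)\bar1-(g(\nu)+\eta)\bar y ,
\]
and therefore
\[
(y-\ell)w=\bigl(f(\nu)+\mu\eta\nu+\beta\eta\bigr)\bar1-\bigl(g(\nu)+\eta+\mu\nu+\beta\bigr)\bar y .
\]
For $g=0$ the vanishing of the two brackets is \eqref{eq:two}. The second vanishes if we put $\beta=-\mu\nu-\eta-g(\nu)$, and the first then equals $f(\nu)+\mu\delta-\eta^2-g(\nu)\eta$, which is zero by the definition of $\mu$. So $(y-\ell)w=0$, and hence $hw=0$.

\emph{Factoring $h$.} We compute the annihilator of $w$ in $S[x]$. First, $(x-\nu)w=-\eta\nu\bar1+\nu\eta\bar1=-\delta\bar1$. As $\delta\ne0$, the elements $w$ and $(x-\nu)w$ form an $S$-basis of $N$, so no nonzero polynomial of degree at most $1$ kills $w$. Next, $(x-\nu')\delta\bar1=(\delta\nu-\nu'\delta)\bar1=0$; this is the reason for introducing $\nu'$. Thus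
\[
r=(x-\nu')(x-\nu)=x^2-(\nu+\nu')x+\nu'\nu
\]
kills $w$. If $pw=0$, write $p=qr+\rho$ with $\deg\rho\le1$; then $\rho w=0$, so $\rho=0$. The annihilator is therefore $S[x]r$. In particular $h=(x-X_0)r$ with $X_0\in S$, and the $x^2$-coefficients give $-X_0-\nu-\nu'=a_2-a_1\mu-\mu^2$, that is, $X_0=X$.

\emph{The third point.} Under \eqref{eq:line}, the $A$-linear map $A/A(y-\ell)\to N$, $\bar1\mapsto w$, sends $\bar p$ to $pw$. Its kernel is $T=S[x]r/S[x]h$, which is thus an $A$-submodule and not merely an $S[x]$-submodule. From $(x-X)r=h$ we get $x\bar r=X\bar r$, so $T=S\bar r$, and $\bar r\ne0$ since $\deg r<\deg h$. Write $y\bar r=Y_0\bar r$. By Lemma~\ref{lem:point}, $X$ and $Y_0$ commute and satisfy \eqref{eq:W}.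

\emph{The ordinate.} By \eqref{eq:line}, $r\ell-Y_0r\in S[x]h$. This polynomial has degree at most $3$ and $x^3$-coefficient $\mu$, so $r\ell-Y_0r=\mu h$. Put $\epsilon=\nu+\nu'$. The $x^2$-coefficients give $\beta-\epsilon\mu-Y_0=\mu(-\epsilon-X)$, whence
\[
Y_0=\mu X+\beta+\mu\epsilon-\epsilon\mu=\mu(X-\nu)-\eta-g(\nu)+[\mu,\nu+\nu']=Y.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:delta}
The hypothesis $\delta\ne0$ is where noncommutativity enters. If $\delta=0$, the condition $\mu\delta=\eta^2+g(\nu)\eta-f(\nu)$ has no solution unless $(\nu,\eta)$ already lies on the curve. This matches the commutative picture: the line through the two points with abscissa $\nu$ is vertical, and its third point is at infinity.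
\end{remark}

The proposition alone does not give a function field: in the real quaternions, with $k=\mathbb R$, every element is algebraic. For generic matrices we can rescale $\eta$ and watch $X$ grow.

\begin{lemma}\label{lem:transc}
For $S=D$, $\nu=G_1$, $\eta=G_2$, the element $X$ is transcendental over $k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:D}, $\delta$ and $\eta$ are invertible in $M_s(F)$. Let $\tau$ be an indeterminate and let $\theta\colon F\to F(\tau)$ be the $k$-homomorphism that multiplies the entries of $G_2$ by $\tau$ and fixes the other variables; it exists because the images are algebraically independent over $k$. Applied entrywise, $\theta$ is a ring homomorphism $M_s(F)\to M_s(F(\tau))$ with $\theta(\nu)=\nu$, $\theta(\eta)=\tau\eta$, $\theta(\delta)=\tau\delta$, $\theta(\nu')=\nu'$ and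
\[
\theta(\mu)=\tau\,\eta^2\delta^{-1}+g(\nu)\eta\delta^{-1}-\tau^{-1}f(\nu)\delta^{-1}.
\]
So $\theta(X)$ is a Laurent polynomial in $\tau$ over $M_s(F)$ with highest term $\tau^2(\eta^2\delta^{-1})^2$. If $p\in k[t]$ is monic of degree $e\ge1$, then $\theta(p(X))=p(\theta(X))$ has highest term $\tau^{2e}(\eta^2\delta^{-1})^{2e}$, whose coefficient is invertible. Hence $p(X)\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $\delta\ne0$ by Lemma~\ref{lem:D}(b); here $s\ge2$ and $m\ge2$ are needed. Proposition~\ref{prop:chord} and Lemmas~\ref{lem:transc} and~\ref{lem:R} give the assertions on $X$ and $Y$ and the isomorphism $k(X,Y)\cong\operatorname{Frac}(R)$, a field of transcendence degree one. If \eqref{eq:W} is smooth, this field has genus one, whereas $k(t)$ has genus zero. Every field admits a smooth equation: $y^2=x^3-x$ if $\operatorname{char}k\ne2$, since $x^3-x$ has the distinct roots $0,1,-1$, and $y^2+y=x^3$ if $\operatorname{char}k=2$, since the derivative in $y$ is $1$.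
\end{proof}

Smoothness is used only for the genus. Without it the field may be rational: for $y^2=x^3$ it is $k(y/x)$.

\section{Laurent series, constants and a place of degree one}\label{sec:laurent}

We turn to Theorem~\ref{thm:restr}(1). The inclusion $D\subset M_s(F)$ cannot be enough to prove it. For $k=\mathbb R$ the ring $M_2(F)$ contains $\mathbb C$, and by \eqref{eq:companion} it contains the function field of $x^2+y^2+1=0$, which has no place with residue field $\mathbb R$: dividing $x,y,1$ by the one of least valuation would give a nontrivial real solution of $a^2+b^2+c^2=0$. We need a second model of $D$, one that carries valuations.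

Let $S$ be a division ring with $k$ in its center and $\sigma$ a $k$-automorphism of $S$. The ring $S((z;\sigma))$ consists of the series $\sum_{i\ge i_0}a_iz^i$ with $a_i\in S$, multiplied by the rule $za=\sigma(a)z$; we omit $\sigma$ if it is the identity. Let $v$ be the order in $z$. Lowest terms multiply as $a z^i\cdot bz^j=a\sigma^i(b)z^{i+j}$, so $v$ is a discrete valuation, trivial on $k$. Every nonzero series is $az^i(1-\varepsilon)$ with $v(\varepsilon)>0$ and is inverted by a geometric series, so $S((z;\sigma))$ is a division ring with $k$ in its center. Taking the constant term is a ring homomorphism $\{v\ge0\}\to S$ with kernel $\{v>0\}$. Hence, for a subfield $K'\supset k$ of $S((z;\sigma))$: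
\begin{itemize}
\item if $v|_{K'}$ is trivial, then $K'$ embeds in $S$;
\item otherwise $v|_{K'}$ is a nontrivial discrete valuation whose residue field embeds in $S$.
\end{itemize}
A \emph{Laurent chain} is a sequence $k=S_0,S_1,\dots,S_n$ of division rings with $k$ in their centers such that each $S_i$ embeds over $k$ in $S_{i-1}((z;\sigma_i))$ for some $k$-automorphism $\sigma_i$ of $S_{i-1}$.

\begin{lemma}\label{lem:descent}
Let $S_0,\dots,S_n$ be a Laurent chain and let $K\supset k$ be a field that embeds in some $S_j$.
\begin{enumerate}
\item[(a)] If $K$ is algebraic over $k$, then $K=k$.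
\item[(b)] If $K/k$ is a function field, then it has a place of degree one.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $i$ be the least index such that $K$ embeds in $S_i$. If $i=0$ then $K=k$. If $i\ge1$, view $K$ in $S_{i-1}((z;\sigma_i))$; by minimality $v|_K$ is nontrivial, so some $a\in K^\times$ has $v(a)>0$. Such an $a$ is transcendental: a minimal equation $a^e+c_1a^{e-1}+\dots+c_e=0$ over $k$ has $c_e\ne0$ and would give $v(c_e)>0$. This proves (a). In case (b) we have $i\ge1$, and $v|_K$ defines a place whose residue field is finite over $k$ and embeds in $S_{i-1}$; by (a) it is $k$.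
\end{proof}

To place $D$ in a chain we need a division ring that becomes $M_s$ after an extension of scalars, so that its generic elements behave like generic matrices. A twist by an automorphism of order $s$ provides one.

\begin{proposition}\label{prop:chain}
The ring $D$ embeds over $k$ in the last term of a Laurent chain.
\end{proposition}

\begin{proof}
Let $L=k(z_1,\dots,z_s)$, let $\sigma$ be the cyclic permutation of the $z_i$, which has order $s$, and let $\Delta=L((u;\sigma))$. A series $\sum a_iu^i$ commutes with $L$ if and only if $a_i=0$ for $s\nmid i$, and with $u$ if and only if all $a_i$ lie in the fixed field $L^\sigma$. So the center of $\Delta$ is $C=L^\sigma((u^s))$. The field $E=L((u^s))$ has degree $[L:L^\sigma]=s$ over $C$, and $\Delta=\bigoplus_{0\le i<s}u^iE$; thus $[\Delta:C]=s^2$, and $\Delta$ is a cyclic algebra of degree $s$. The homomorphism of $E$-algebras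
\[
\Delta\otimes_CE\to\operatorname{End}_E(\Delta)\cong M_s(E),\qquad a\otimes e\mapsto(d\mapsto ade),
\]
with $\Delta$ as a right $E$-space, is injective because a central division algebra remains simple under extension of scalars, and bijective because both sides have dimension $s^2$. So $\Delta\subset M_s(E)$, and a $C$-basis $b_1,\dots,b_{s^2}$ of $\Delta$ is an $E$-basis of $M_s(E)$.

Let $w_{lj}$ ($1\le l\le m$, $1\le j\le s^2$) be central indeterminates, and put
\[
H_l=\sum_jw_{lj}b_j\in\Delta[w]\subset M_s(E[w]).
\]
For each $l$, the $s^2$ entries of $H_l$ arise from $w_{l1},\dots,w_{ls^2}$ by an invertible $E$-linear substitution. Hence there is an $E$-isomorphism $E[\xi]\to E[w]$ that, applied entrywise, carries each $G_l$ to $H_l$. It restricts to an injective homomorphism $k\{G\}\to\Delta[w]$. Number the $w_{lj}$ as $w_1,\dots,w_N$. Then $\Delta[w]$ lies in the division ring $\Delta((w_1))\cdots((w_N))$, and the embedding of $k\{G\}$ extends to $D$ by the universal property of the ring of fractions. The required chain is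
\[
k,\ \ k(z_1),\ \dots,\ k(z_1,\dots,z_s)=L,\ \ \Delta,\ \ \Delta((w_1)),\ \dots,\ \Delta((w_1))\cdots((w_N)),
\]
where $k(z_1,\dots,z_i)\subset k(z_1,\dots,z_{i-1})((z_i))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:restr}(1)]
Recall that a subextension of a finitely generated field extension is finitely generated. So $Z\subset F$ is finitely generated over $k$. The $Z$-span $KZ$ of $K$ is a commutative domain of finite dimension over $Z$, hence a field, and is finitely generated over $k$. Therefore so is $K$, which is thus a function field. By Proposition~\ref{prop:chain}, Lemma~\ref{lem:descent}(b) applies to $K$ and gives a place of degree one, and Lemma~\ref{lem:descent}(a) applies to the constant field of $K$.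
\end{proof}

\section{The bound on the degree}\label{sec:degree}

Here the matrix model is the right one, and the property of $F$ that matters is its rationality. The collection of joint eigenvalues from Section~\ref{sec:intro} is described by the kernel of the map $K\otimes_kF\to M_s(F)$. Rationality of $F$ makes this kernel principal. A generator has few zeros, hence few poles, and its coefficients are the functions on which we read off the bound.

\begin{proposition}\label{prop:degree}
Let $F=k(\xi_1,\dots,\xi_n)$ be a rational function field, let $K/k$ be a function field with constant field $k$, let $K\to M_s(F)$ be a homomorphism of $k$-algebras with $s\ge1$, and let $B$ be the $F$-span of its image. Then there is $\varphi\in K\setminus k$ with $[K:k(\varphi)]\le\dim_FB$.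
\end{proposition}

\begin{proof}
\emph{The generator $P$.} Let $\Lambda=K\otimes_kF$. It is the localization of $K[\xi]$ at $k[\xi]\setminus\{0\}$, hence a Noetherian unique factorization domain with fraction field $K(\xi)$. For $t\in K\setminus k$ it is integral over $k(t)\otimes_kF$, a localization of $F[t]$, so it has Krull dimension at most one. A Noetherian unique factorization domain of dimension at most one is a principal ideal domain. The image of $K$ commutes with the scalars, so we obtain a surjective $F$-algebra homomorphism $\Lambda\to B$. Its kernel is nonzero because $\dim_F\Lambda=\dim_kK$ is infinite; let $P$ generate it. Clearing denominators and dividing by a coefficient changes $P$ by units, so we may assume that $P=\sum_\alpha c_\alpha\xi^\alpha\in K[\xi]$ with one coefficient equal to $1$. If all $c_\alpha$ lay in $k$, then $P$ would be a unit and $B=0$, which is false. Let $\varphi$ be a coefficient outside $k$; it is transcendental since $k$ is the constant field.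

\emph{The places of $K(\xi)/F$.} This is a function field over $F$, and we shall apply \eqref{eq:product} to $P$. Let $v$ be the normalized valuation of a place, with ring $\mathcal O_v\supset F$.

Suppose that $v|_K$ is trivial. Then $\Lambda\subset\mathcal O_v$, and $\mathfrak q=\{a\in\Lambda:v(a)>0\}$ is a prime ideal, nonzero because $v$ is nontrivial on $\operatorname{Frac}(\Lambda)$. The discrete valuation ring $\Lambda_{\mathfrak q}$ is contained in $\mathcal O_v$, and a discrete valuation ring is a maximal proper subring of its fraction field, so they are equal. Conversely, every nonzero prime $\mathfrak q$ gives such a place, of degree $\dim_F\Lambda/\mathfrak q$. If $P$ is a unit times $\prod q_i^{e_i}$ with nonassociate primes $q_i$, then $\Lambda/(P)\cong\prod\Lambda/(q_i^{e_i})$, and these places contribute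
\[
\sum_ie_i\dim_F\Lambda/(q_i)=\dim_F\Lambda/(P)=\dim_FB .
\]

Suppose that $v|_K$ is nontrivial; it defines a place $p$ of $K/k$, with uniformizer $\varpi$. For each $p$, the rule $\tilde v_p(\sum d_\alpha\xi^\alpha)=\min_\alpha v_p(d_\alpha)$ is multiplicative on $K[\xi]$, because $\kappa(p)[\xi]$ is a domain. It extends to a normalized discrete valuation of $K(\xi)$, trivial on $F$, with residue field $\kappa(p)(\xi)$ of degree $\deg p$ over $F$. We claim that $v=\tilde v_p$. The homomorphism from $\mathcal O_p\otimes_kF$ to the residue field of $v$ kills $\varpi$, so it factors through $\kappa(p)\otimes_kF$. This ring is a localization of $\kappa(p)[\xi]$ and is finite-dimensional over $F$, so it is a field, and the induced map is injective. Hence $v(Q)=0$ for every $Q\in\mathcal O_p[\xi]$ with $\tilde v_p(Q)=0$. Extracting powers of $\varpi$ gives $v=v(\varpi)\tilde v_p$ on $K[\xi]$, and the claim follows since both valuations are normalized.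

\emph{Counting poles.} Put $\pi_p=-\tilde v_p(P)=-\min_\alpha v_p(c_\alpha)$. Then $\pi_p\ge0$ because one coefficient is $1$, and $\pi_p\ge-v_p(\varphi)$. The first formula of \eqref{eq:product} for $P$ reads $\dim_FB-\sum_p\pi_p\deg p=0$, and the second formula for $\varphi$ gives
\[
[K:k(\varphi)]=\sum_p\max(0,-v_p(\varphi))\deg p\le\sum_p\pi_p\deg p=\dim_FB.\qedhere
\]
\end{proof}

The proposition fails if $F$ is not rational: for a nonrational $K$ take $F=K$, $s=1$ and the identity map, so that $\dim_FB=1$.

\begin{proof}[Proof of Theorem~\ref{thm:restr}(2)]
By part (1), Proposition~\ref{prop:degree} applies to $K\subset D\subset M_s(F)$. The field $KZ$ is spanned by $K$ over $Z$, so by Lemma~\ref{lem:D}(c) it has a $Z$-basis of at most $s$ elements of $K$. Since $Z\subset F$, these elements span $B$ over $F$, and $\dim_FB\le s$.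
\end{proof}

\begin{remark}\label{rem:central}
Let $K\supset k$ be a subfield of transcendence degree one of $F=k(\xi_1,\dots,\xi_n)$. It is finitely generated, and its constant field is $k$ by Lemma~\ref{lem:descent}(a) for the chain $k,k(\xi_1),\dots,F$. Proposition~\ref{prop:degree} with $B=F$ gives $K=k(\varphi)$. This answers the question positively for $s=1$, and for $K\subset Z$ when $s\ge2$. It also shows that in Theorem~\ref{thm:main}, for odd $s$ and smooth \eqref{eq:W}, the element $X$ is not central. Otherwise $[Z(Y):Z]$ would be at most $2$ and would divide $[D:Z]=s^2$, so $k(X,Y)\subset Z$ would be rational.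
\end{remark}

\section{Genus zero and genus one}\label{sec:genus}

\begin{proof}[Proof of Theorem~\ref{thm:restr}(3)]
By part (1), $K$ has constant field $k$ and a place $O$ of degree one. For genus zero, \eqref{eq:RR} gives $\dim_k\mathcal L(O)=2$. An element $\varphi\in\mathcal L(O)\setminus k$ is transcendental and has at most a simple pole at $O$ and no other pole, so $[K:k(\varphi)]=1$ by \eqref{eq:product}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:restr}(4)]
The condition is necessary by part (1). Conversely, let $K/k$ have genus one and a place $O$ of degree one; then the constant field is $k$, and \eqref{eq:RR} gives $\dim_k\mathcal L(nO)=n$ for $n\ge1$. Choose $x\in\mathcal L(2O)\setminus\mathcal L(O)$ and $y\in\mathcal L(3O)\setminus\mathcal L(2O)$. By \eqref{eq:product}, $[K:k(x)]=2$ and $[K:k(y)]=3$; the degree $[K:k(x,y)]$ divides both, so $K=k(x,y)$. The seven elements $1,x,y,x^2,xy,x^3,y^2$ have poles of orders $0,2,3,4,5,6,6$ at $O$ and lie in the six-dimensional space $\mathcal L(6O)$. So there is a nontrivial relation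
\[
\alpha y^2+c_1xy+c_3y=\rho x^3+c_2x^2+c_4x+c_6
\]
over $k$. Elements with distinct pole orders are linearly independent, so $\alpha\ne0$ and $\rho\ne0$. Multiplying by $\alpha^3\rho^2$ turns the relation into an equation \eqref{eq:W} for $x_1=\alpha\rho x$ and $y_1=\alpha^2\rho y$, since $\alpha^4\rho^2y^2=y_1^2$ and $\alpha^3\rho^3x^3=x_1^3$. Lemma~\ref{lem:R} with $S=K$ gives $K=k(x_1,y_1)\cong\operatorname{Frac}(R)$. Theorem~\ref{thm:main} holds for every Weierstrass equation, so there is no need to examine whether this one is smooth, and $K\cong k(X,Y)\subset D$.
\end{proof}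

\begin{thebibliography}{9}

\bibitem{BRZ}
Alexei Belov-Kanel, Farrokh Razavinia, Wenchao Zhang,
\emph{Centralizers in Free Associative Algebras and Generic Matrices},
arXiv:1812.03307 (2018).

\bibitem{Rowen}
Rowen, \emph{Polynomial Identities in Ring Theory}.

\end{thebibliography}
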